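# Hausdorff content under quasiconformal maps that are conformal off a compact set

## 1. Content, principal maps, and area: the case $d=2$

Take a compact set $E$ in the plane and a $K$-quasiconformal homeomorphism $h$ of the plane. Assume that $h$ is conformal off $E$ and that $h(z)=z+O(1/z)$ at infinity, so that there is no rescaling. On $E$ itself nothing is assumed beyond quasiconformality. By how much can $h$ change the size of $E$, if size means $d$-dimensional Hausdorff content? The claim is that the change is at most a factor depending on $K$ and $d$. For $d=2$, where content is essentially area, the proof is short, and we begin with it.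

**Notation.** $|F|$ is the area of $F$, $dA$ is area measure, and $B(x,r)$ is the open disk. $C$ denotes a universal constant that may change from line to line.

**Definition (content).** For $0<d\le2$ and $F\subset\mathbb C$,
$$\mathcal M^d(F)=\inf\Big\{\sum_j\operatorname{diam}(B_j)^d:\ F\subset\bigcup_jB_j\Big\},$$
over countable coverings of $F$ by disks of positive radius. (All arguments below work whether disks are taken open or closed.)

A finite set has content $0$. For area, every compact $F$ satisfies
$$\tfrac4\pi|F|\le\mathcal M^2(F)\le2|F|. \tag{1}$$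
The left inequality holds because a disk of diameter $\delta$ has area $\frac\pi4\delta^2$. For the right one, let $\varepsilon>0$, take an open $U\supset F$ with $|U|\le|F|+\varepsilon$, split $U$ into disjoint dyadic squares of sides $l_i$, and cover each by a concentric disk of diameter $(1+\varepsilon)\sqrt2\,l_i$. Then $\sum\operatorname{diam}^2\le2(1+\varepsilon)^2(|F|+\varepsilon)$; let $\varepsilon\to0$.

For a closed disk $D$ of radius $\rho$ the content is exactly $\mathcal M^d(D)=(2\rho)^d$. The upper bound is clear. For the lower bound, consider a covering with diameters $\delta_j$. If some $\delta_j>2\rho$, there is nothing to prove. If all $\delta_j\le2\rho$, then $\delta_j^d\ge(2\rho)^{d-2}\delta_j^2$, and by (1) $\sum\delta_j^d\ge(2\rho)^{d-2}\cdot\frac4\pi\cdot\pi\rho^2=(2\rho)^d$.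

**Definition (quasiconformal, principal).** A homeomorphism $\phi:\Omega\to\Omega'$ of planar domains is $K$-quasiconformal if $\phi\in W^{1,2}_{loc}(\Omega)$ and $\max_\alpha|\partial_\alpha\phi|\le K\min_\alpha|\partial_\alpha\phi|$ a.e. A $K$-quasiconformal $h:\mathbb C\to\mathbb C$ is principal if it is conformal outside some compact set and $h(z)=z+O(1/z)$ as $z\to\infty$.

A principal $h$ preserves orientation, so it has a coefficient $\mu$: $\bar\partial h=\mu\,\partial h$ with $\|\mu\|_\infty\le\frac{K-1}{K+1}$. If $h$ is conformal off $E$, then $\mu=0$ off $E$. Conversely, a coefficient with $\|\mu\|_\infty\le\frac13$ means $K\le2$.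

**Example A (radial stretch).** Let $h(z)=z|z|^{1/K-1}$ for $|z|\le1$ and $h(z)=z$ for $|z|>1$. On $|z|=r<1$ the radial derivative has modulus $\frac1Kr^{1/K-1}$ and the tangential one $r^{1/K-1}$. The ratio is $K$, and $|Dh|^2\lesssim r^{2/K-2}$ is integrable. So $h$ is principal, $K$-quasiconformal, conformal off $E=\overline{\mathbb D}$, and $h(E)=E$.

**Example B (ellipse to disk).** Let $0<b<1$ and let $E$ be the closed elliptical region with semi-axes $1+b$ and $1-b$. Put $h(\zeta+b/\zeta)=\zeta$ for $|\zeta|>1$ and $h(\zeta+b\bar\zeta)=\zeta$ for $|\zeta|\le1$. On $|\zeta|=1$ we have $1/\zeta=\bar\zeta$, so the two formulas agree on $\partial E$. Outside $E$ the map is conformal with $h(z)=z+O(1/z)$. Inside, it is the inverse of a linear map with dilatation $K=\frac{1+b}{1-b}$. So $h$ is principal, $K$-quasiconformal, conformal off $E$, and $h(E)=\overline{\mathbb D}$.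

The following was stated as a conjecture, with $d=1$ and $d=2$ known, in Astala, Clop, Mateu, Orobitg and Uriarte-Tuero, "Distortion of Hausdorff measures and improved Painlevé removability for quasiregular mappings", arXiv:math/0609327 (2006). We prove it in full.

**Theorem 1.** For $0<d\le2$ and $K\ge1$ there is $C=C(K,d)$ such that for every compact $E\subset\mathbb C$ and every principal $K$-quasiconformal $h$ that is conformal on $\mathbb C\setminus E$,
$$C^{-1}\mathcal M^d(E)\le\mathcal M^d(h(E))\le C\,\mathcal M^d(E).$$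

If $E=\emptyset$ both contents are $0$, so we assume $E\ne\emptyset$ throughout.

**Textbook facts.** These can be found in Astala–Iwaniec–Martin, *Elliptic PDEs and Quasiconformal Mappings in the Plane* (Princeton 2009), and Ahlfors, *Lectures on Quasiconformal Mappings*. Write $\mathcal Cf(w)=\frac1\pi\int\frac{f(\zeta)}{w-\zeta}dA(\zeta)$ for the Cauchy transform, so $\bar\partial\mathcal Cf=f$, and $S=\partial\mathcal C$ for the Beurling transform.

* (F1) For compactly supported $\mu$ with $\|\mu\|_\infty<1$ there is exactly one principal quasiconformal $h$ with $\bar\partial h=\mu\,\partial h$, the *principal solution* with coefficient $\mu$. Here $\bar\partial h$ is a compactly supported $L^2$ function. The function $h(z)-z-\mathcal C(\bar\partial h)(z)$ is entire by Weyl's lemma and tends to $0$ at $\infty$, so $h=z+\mathcal C(\bar\partial h)$ and $\partial h=1+S(\bar\partial h)$.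
* (F2) $S$ is an isometry of $L^2$ and bounded on $L^3$.
* (F3) Quasiconformal maps preserve null sets and satisfy $|h(F)|=\int_FJ_h\,dA$ for measurable $F$. Inverses of $K$-quasiconformal maps are $K$-quasiconformal, and compositions of quasiconformal maps are quasiconformal. If $h,h_1$ have coefficients $\mu,\mu_1$, then at $h_1(y)$ the coefficient of $h\circ h_1^{-1}$ is
$$\frac{\mu-\mu_1}{1-\mu\bar\mu_1}\cdot\frac{\partial h_1}{\overline{\partial h_1}}(y).$$
If the coefficient vanishes a.e. on an open set, the map is conformal there.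
* (F4) $K$-quasiconformal homeomorphisms of $\mathbb C$ are $\eta_K$-quasisymmetric: $|a-x|\le t|b-x|$ implies $|h(a)-h(x)|\le\eta_K(t)|h(b)-h(x)|$. We put $\eta=\eta_2$.
* (F5) Koebe's theorem: if $g$ is holomorphic and injective on $B(p,\delta)$, then $g(B(p,\delta))\supset B(g(p),\delta|g'(p)|/4)$.

By uniqueness in (F1), each $h$ of Theorem 1 is the principal solution with its own coefficient.

**Lemma 1 (area, small coefficient).** Let $h$ be principal with coefficient $\mu$, $\|\mu\|_\infty\le k\le\frac13$, and $\mu=0$ a.e. off a bounded measurable set $F$. Then $|h(F)|\le(1-k)^{-2}|F|\le\frac94|F|$.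

**Proof.** Let $\omega=\bar\partial h\in L^2$. By (F1), $\omega=\mu\,\partial h=\mu+\mu S\omega$. Since $S$ is an $L^2$ isometry, $\|\omega\|_2\le k|F|^{1/2}+k\|\omega\|_2$, so $\|\omega\|_2\le\frac k{1-k}|F|^{1/2}$. As $J_h\le|\partial h|^2=|1+S\omega|^2$,
$$|h(F)|=\int_FJ_h\le\int_F|1+S\omega|^2\le\big(|F|^{1/2}+\|\omega\|_2\big)^2\le|F|\Big(1+\frac k{1-k}\Big)^2=\frac{|F|}{(1-k)^2}.\qquad\square$$

To pass from small coefficients to all $K$, we write $h$ as a composition of maps with small coefficients, each conformal off the right set.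

**Lemma 2 (factorization).** Let $h$ be principal, $K$-quasiconformal, conformal off the compact set $E$, and let $n\ge1$. There are compact sets $E=E_0,E_1,\dots,E_n=h(E)$ and principal maps $h_1,\dots,h_n$ with $h=h_n\circ\dots\circ h_1$ such that $h_j$ is conformal off $E_{j-1}$, $h_j(E_{j-1})=E_j$, and the coefficient of $h_j$ is bounded by $\frac{\log K}{2n}$.

**Proof.** Let $\mu$ be the coefficient of $h$, and $k_0=\frac{K-1}{K+1}$. For $t\in[0,1]$ let $f_t$ be the principal solution with coefficient $\tanh(t\operatorname{artanh}|\mu|)\,\mu/|\mu|$ (read as $0$ where $\mu=0$). This is bounded by $k_0<1$ and vanishes off $E$. Then $f_0=\mathrm{id}$ and $f_1=h$. Put $h_j=f_{j/n}\circ f_{(j-1)/n}^{-1}$ and $E_j=f_{j/n}(E)$. The product telescopes to $h$, and each $h_j(w)=w+O(1/w)$.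

At $f_{(j-1)/n}(y)$, with $\alpha=\frac jn\operatorname{artanh}|\mu(y)|$ and $\beta=\frac{j-1}n\operatorname{artanh}|\mu(y)|$, (F3) says that the coefficient of $h_j$ has modulus
$$\frac{\tanh\alpha-\tanh\beta}{1-\tanh\alpha\tanh\beta}=\tanh(\alpha-\beta)\le\tanh\Big(\frac1n\operatorname{artanh}k_0\Big)=\tanh\frac{\log K}{2n}\le\frac{\log K}{2n},$$
since $\operatorname{artanh}k_0=\frac12\log\frac{1+k_0}{1-k_0}=\frac12\log K$. For a.e. $y\notin E$ it is $0$, so $h_j$ is conformal on the open set $f_{(j-1)/n}(\mathbb C\setminus E)=\mathbb C\setminus E_{j-1}$. $\square$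

**Proof of Theorem 1 for $d=2$.** Take $n=\max(1,\lceil\frac32\log K\rceil)$. The maps $h_j$ of Lemma 2 have coefficients at most $\frac13$, so Lemma 1 with $F=E_{j-1}$ gives $|E_j|\le\frac94|E_{j-1}|$. Hence
$$|h(E)|\le c_K|E|,\qquad c_K=(9/4)^n. \tag{2}$$
The map $h^{-1}$ is principal, $K$-quasiconformal and conformal off $h(E)$, so also $|E|\le c_K|h(E)|$. With (1), Theorem 1 for $d=2$ follows. $\square$

What changes for $d<2$? Lemma 2 survives: if a content estimate holds for small coefficients with a constant independent of the compact set, we can iterate it. Lemma 1 does not survive. It bounds $\int_FJ_h$ through one global $L^2$ norm and never needs to know where on $E$ the stretching happens. For $d<2$ the content is not an integral. We must follow individual disks of a cover.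

## 2. Images of single disks, and the integral $T(x,r)$

Suppose first that $E=\overline{B(x,R)}$ is one disk. The following observation will be used again.

$$\textit{If }h\textit{ is principal and conformal off }\overline{B(x,\rho)},\textit{ then }\operatorname{diam}h(\overline{B(x,\rho)})\ge2\rho. \tag{3}$$

Indeed $\psi(z)=\frac{h(x+z)-h(x-z)}{2z}$ is holomorphic in $|z|>\rho$, continuous in $|z|\ge\rho$, and $\psi(\infty)=1$. The maximum principle gives $1\le\max_{|z|=\rho}|\psi|\le\operatorname{diam}h(\overline{B(x,\rho)})/(2\rho)$.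

Now let $\delta$ be the distance from $h(x)$ to $\partial h(E)$, attained at $h(b)$ with $|b-x|=R$. Every $a\in E$ has $|a-x|\le|b-x|$, so $\operatorname{diam}h(E)\le2\eta_K(1)\delta$. By (3), $h(E)$ contains a disk of radius $\delta\ge R/\eta_K(1)$. Since this disk has area $\pi\delta^2\le|h(E)|\le c_K\pi R^2$ by (2), also $\operatorname{diam}h(E)\le2\eta_K(1)c_K^{1/2}R$. So $\mathcal M^d(h(E))$ and $\mathcal M^d(E)=(2R)^d$ are comparable for every $d\in(0,2]$.

For general $E$ a sensible person covers $E$ nearly optimally by disks $B_i$ and pushes the cover forward, hoping for $\operatorname{diam}h(B_i)\le C\operatorname{diam}B_i$. This fails for individual disks. In Example A, $h(B(0,r))=B(0,r^{1/K})$, and $r^{1/K}/r$ is unbounded as $r\to0$. The tiny disk is stretched by the part of $E$ lying around it at all the scales between $r$ and $1$. To measure that influence put, for compact $E$,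
$$T(x,r)=\int_{E\setminus B(x,r)}\frac{dA(y)}{|y-x|^2}<\infty .$$
In Example A, $T(0,r)=2\pi\log\frac1r$. With $k=\frac{K-1}{K+1}$ we have $1-\frac1K=\frac{2k}{1+k}$, so
$$\log\frac{|h(z)|}{r}=\frac{2k}{1+k}\log\frac1r=\frac{k}{\pi(1+k)}\,T(0,r)\qquad(|z|=r<1).$$
So the logarithm of the stretching is about $k\,T$. The plan has two halves.

1. Prove, for all small-coefficient maps, that $\big|\log\frac{|h(z)-h(x)|}{r}\big|\le C_1k(1+T(x,r))$ when $|z-x|=r$. It is essential that $T$ is computed from the original set $E$.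
2. Choose a nearly optimal cover of $E$ along which $e^{\text{small}\cdot T}$ has bounded average. The average is taken with weights equal to the terms of the content sum.

In Example A the good cover is simply one disk; nobody forces us to use $B(0,r)$.

Only the growth of $t^d$ matters in the second half, so we prove a more general statement for $d<2$.

**Definition (gauge).** A gauge of type $(A,b)$, with $A\ge1$ and $0\le b<2$, is a nondecreasing $\varphi:(0,\infty)\to(0,\infty)$ with
$$\varphi(\lambda r)\le A\lambda^b\varphi(r)\qquad(r>0,\ \lambda\ge1).$$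
Put $\mathcal M^\varphi(F)=\inf\sum_j\varphi(\operatorname{diam}B_j)$ over countable coverings of $F$ by disks of positive radius.

For example $\varphi(t)=t^d$, $0<d<2$, has type $(1,d)$ and gives $\mathcal M^d$. The gauge $\max(t,t^{1/2})$ has type $(1,1)$, since $\max(\lambda r,\lambda^{1/2}r^{1/2})\le\lambda\max(r,r^{1/2})$ for $\lambda\ge1$. The function $t^2$ is not a gauge in this sense. Note $\varphi(2r)\le4A\varphi(r)$.

**Theorem 2.** Let $\varphi$ be a gauge of type $(A,b)$, $b<2$. There are $C,p$ depending only on $A,b$ such that for all $K\ge1$ and all $E,h$ as in Theorem 1,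
$$C^{-1}K^{-p}\mathcal M^\varphi(E)\le\mathcal M^\varphi(h(E))\le CK^p\mathcal M^\varphi(E).$$

## 3. Relative area of $E$ in a disk is distorted linearly

The first half of the plan will produce integrals over the image $h(E)$. To return to $E$ we need to compare the relative area of $h(E)$ in an image disk with the relative area of $E$ in the disk. Lemma 1 alone does not do this. It applies to the part of the coefficient living on $2B$, and the rest of the coefficient must be split off as a map that is conformal over $2B$. Write $2B=B(x,2R)$ for $B=B(x,R)$.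

**Lemma 3.** Let $h$ be principal with coefficient $\mu$, $\|\mu\|_\infty\le\frac13$, $\mu=0$ a.e. off the compact set $E$. For every disk $B=B(x,R)$,
$$|h(E\cap B)|\le C\operatorname{diam}(h(2B))^2\,\frac{|E\cap2B|}{R^2}.$$

**Proof.** **Step 1: split $h$.** Let $h_1$ be the principal solution with coefficient $\mu\chi_{2B}$ and $g=h\circ h_1^{-1}$. On $2B$ the two coefficients agree, so by (F3) the coefficient of $g$ vanishes a.e. on $h_1(2B)$, and $g$ is conformal there. Both $h$ and $h_1$ are $2$-quasiconformal.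

**Step 2: $h_1(B)$ lies well inside $h_1(2B)$.** The map $h_1$ is conformal off $\overline{2B}$, so (3) with $\rho=2R$ gives $\operatorname{diam}h_1(\overline{2B})\ge4R$. Let $\xi=h_1(y)$ with $y\in B$, and let $\delta=\operatorname{dist}(\xi,\partial h_1(2B))=|h_1(b)-\xi|$, where $|b-x|=2R$. Then $|b-y|\ge R$, and $|a-y|\le3R\le3|b-y|$ for all $a\in\overline{2B}$. By quasisymmetry every such $a$ has $|h_1(a)-\xi|\le\eta(3)\delta$. So $4R\le\operatorname{diam}h_1(\overline{2B})\le2\eta(3)\delta$, that is, $\delta\ge2R/\eta(3)$.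

**Step 3: bound $g'$ on $h_1(B)$.** By Koebe's theorem, $g(B(\xi,\delta))\subset g(h_1(2B))=h(2B)$ contains a disk of radius $\delta|g'(\xi)|/4$. So $|g'(\xi)|\le4\operatorname{diam}h(2B)/\delta\le C\operatorname{diam}h(2B)/R$.

**Step 4: combine.** The coefficient of $h_1$ vanishes a.e. off $F=E\cap2B$, so Lemma 1 gives $|h_1(E\cap2B)|\le\frac94|E\cap2B|$. Hence
$$|h(E\cap B)|=\int_{h_1(E\cap B)}|g'|^2\,dA\le C\,\frac{\operatorname{diam}(h(2B))^2}{R^2}\cdot\frac94|E\cap2B|.\qquad\square$$

## 4. The flow $\lambda\mapsto h_\lambda$ and the logarithmic distortion bound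

To bound $\log|h(z)-h(x)|$ we deform $h$ to the identity by scaling the coefficient, and differentiate.

**Lemma 4 (variation).** Let $\hat\mu$ vanish off the compact set $E$, $\|\hat\mu\|_\infty\le1$, and for $\lambda\in[0,1)$ let $h_\lambda$ be the principal solution with coefficient $\lambda\hat\mu$. Then for every $z$ the function $\lambda\mapsto h_\lambda(z)$ is differentiable on $[0,1)$ (one-sidedly at $0$), with
$$\frac{d}{d\lambda}h_\lambda(z)=(\mathcal C\nu_\lambda)(h_\lambda(z)),$$
where $\nu_\lambda=0$ a.e. off $h_\lambda(E)$ and $|\nu_\lambda|\le(1-\lambda^2)^{-1}$.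

**Proof.** **Step 1: move the base point to $\lambda_0$.** Fix $\lambda_0$ and write $h_\lambda=g\circ h_{\lambda_0}$. Then $g=g_\lambda$ is principal. By (F3) its coefficient is
$$\sigma_\lambda=\Big(\frac{(\lambda-\lambda_0)\hat\mu}{1-\lambda\lambda_0|\hat\mu|^2}\,\frac{\partial h_{\lambda_0}}{\overline{\partial h_{\lambda_0}}}\Big)\circ h_{\lambda_0}^{-1},$$
which vanishes off the fixed compact set $E_{\lambda_0}=h_{\lambda_0}(E)$. As $\lambda\to\lambda_0$, the factor $(1-\lambda\lambda_0t)^{-1}$ tends to $(1-\lambda_0^2t)^{-1}$ uniformly for $t\in[0,1]$. So $\sigma_\lambda/(\lambda-\lambda_0)$ converges in $L^\infty$ to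
$$\nu_{\lambda_0}=\Big(\frac{\hat\mu}{1-\lambda_0^2|\hat\mu|^2}\,\frac{\partial h_{\lambda_0}}{\overline{\partial h_{\lambda_0}}}\Big)\circ h_{\lambda_0}^{-1},\qquad|\nu_{\lambda_0}|\le(1-\lambda_0^2)^{-1}.$$

**Step 2: show that $\bar\partial g$ is $\sigma_\lambda$ up to a quadratic error.** The function $\omega=\bar\partial g\in L^2$ satisfies $\omega=\sigma_\lambda+\sigma_\lambda S\omega$. For $\lambda$ near $\lambda_0$ we have $\|\sigma_\lambda\|_\infty\max(1,\|S\|_{L^3\to L^3})\le\frac12$. Then the equation has only one solution in $L^2$, given by $\sum_{n\ge0}(\sigma_\lambda S)^n\sigma_\lambda$, and this series converges in $L^2$ and in $L^3$. The terms $n\ge1$ give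
$$\|\omega-\sigma_\lambda\|_3\le2\|\sigma_\lambda\|_\infty\|S\|_{L^3\to L^3}\|\sigma_\lambda\|_3=O(|\lambda-\lambda_0|^2),$$
because $\|\sigma_\lambda\|_3\le\|\sigma_\lambda\|_\infty|E_{\lambda_0}|^{1/3}$.

**Step 3: pass from $L^3$ to pointwise values.** If $f\in L^3$ is supported in $E_{\lambda_0}$, Hölder with exponents $3,\frac32$ gives
$$|\mathcal Cf(w)|\le\frac1\pi\|f\|_3\Big(\int_{E_{\lambda_0}}|w-\zeta|^{-3/2}dA(\zeta)\Big)^{2/3}\le C(E_{\lambda_0})\|f\|_3 .$$
The last integral is at most $\int_{|u|<1}|u|^{-3/2}dA(u)+|E_{\lambda_0}|$. Also $\mathcal Cf$ is continuous: for bounded $w$ it is the convolution of an $L^3$ function with a truncated kernel in $L^{3/2}$. So $g(w)=w+\mathcal C\omega(w)$ holds at every $w$, both sides being continuous. By Step 2,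
$$g(w)=w+\mathcal C\sigma_\lambda(w)+O(|\lambda-\lambda_0|^2)\quad\text{uniformly in }w.$$
Put $w=h_{\lambda_0}(z)$, divide by $\lambda-\lambda_0$ and let $\lambda\to\lambda_0$. By Step 1 and the bound for $\mathcal C$, $\mathcal C\sigma_\lambda/(\lambda-\lambda_0)\to\mathcal C\nu_{\lambda_0}$ uniformly. $\square$

**Lemma 5.** There is a universal $C_1$ such that if $h$ is principal with coefficient $\mu$ vanishing off the compact set $E$ and $\|\mu\|_\infty\le k\le\frac13$, then for $|z-x|=r>0$
$$\Big|\log\frac{|h(z)-h(x)|}{r}\Big|\le C_1k\,(1+T(x,r)). \tag{4}$$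
Moreover $|h(a)-h(x)|\le r\,e^{C_1k(1+T(x,r))}$ for all $a\in B(x,r)$, so $\operatorname{diam}h(B(x,r))\le2r\,e^{C_1k(1+T(x,r))}$.

**Proof.** If $k=0$, then $h=\mathrm{id}$; so let $k>0$. Put $\hat\mu=\mu/k$ and take $h_\lambda$ as in Lemma 4, so that $h_0=\mathrm{id}$ and $h_k=h$. Fix $\lambda\in[0,k]$ and write $w=h_\lambda(x)$, $w'=h_\lambda(z)$, $s=|w-w'|>0$, $E_\lambda=h_\lambda(E)$, $u(\lambda)=\log|h_\lambda(z)-h_\lambda(x)|$. The map $h_\lambda$ is $2$-quasiconformal.

**Step 1: differentiate.** By Lemma 4, and since $\frac1{w'-\zeta}-\frac1{w-\zeta}=\frac{w-w'}{(w'-\zeta)(w-\zeta)}$,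
$$u'(\lambda)=\operatorname{Re}\frac{\mathcal C\nu_\lambda(w')-\mathcal C\nu_\lambda(w)}{w'-w}=-\operatorname{Re}\frac1\pi\int\frac{\nu_\lambda(\zeta)\,dA(\zeta)}{(w'-\zeta)(w-\zeta)}.$$
As $|\nu_\lambda|\le(1-\frac19)^{-1}=\frac98$,
$$|u'(\lambda)|\le\frac9{8\pi}\int_{E_\lambda}\frac{dA(\zeta)}{|\zeta-w||\zeta-w'|}.$$

**Step 2: points with $|\zeta-w|\le2s$ contribute a constant.** If $|\zeta-w|\le s/2$, then $|\zeta-w'|\ge s/2$, so these $\zeta$ contribute at most $\frac2s\cdot2\pi\cdot\frac s2=2\pi$ to the last integral. The same holds for $|\zeta-w'|\le s/2$. On the rest of $\{|\zeta-w|\le2s\}$ the integrand is at most $4/s^2$ and the area at most $4\pi s^2$, so the contribution is at most $16\pi$.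

**Step 3: reduce the far part to one pole.** If $|\zeta-w|>2s$, then $|\zeta-w'|\ge|\zeta-w|-s\ge\frac12|\zeta-w|$. So
$$|u'(\lambda)|\le C+C\int_{E_\lambda\setminus B(w,2s)}|\zeta-w|^{-2}dA(\zeta).$$
This integral lives on the moving set $E_\lambda$. The next step replaces it by an integral over $E$.

**Step 4: pull the far part back to $E$.** Write $\zeta=h_\lambda(y)$, $y\in E$. If $|y-x|<r=|z-x|$, then $|\zeta-w|\le\eta(1)s$. Such $\zeta$ with $|\zeta-w|>2s$ contribute at most $2\pi\log^+(\eta(1)/2)$.

Now let $2^jr\le|y-x|<2^{j+1}r$ with $j\ge0$, and put $B_j=B(x,2^{j+1}r)$. For $a\in2B_j$ we have $|a-x|\le2^{j+2}r\le4|y-x|$. So $|h_\lambda(a)-w|\le\eta(4)|\zeta-w|$, and $\operatorname{diam}h_\lambda(2B_j)\le2\eta(4)|\zeta-w|$. Since $\zeta\in h_\lambda(E\cap B_j)$, Lemma 3 applied to $h_\lambda$ and $B_j$ shows that these $\zeta$ contribute at most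
$$\frac{4\eta(4)^2}{\operatorname{diam}(h_\lambda(2B_j))^2}\,|h_\lambda(E\cap B_j)|\le C\,\frac{|E\cap B(x,2^{j+2}r)|}{(2^jr)^2}.$$
The image diameters have cancelled, and only $E$ is left.

**Step 5: sum over scales.** Split $E\cap B(x,2^{j+2}r)$ into its part in $B(x,r)$, of area at most $\pi r^2$, and the rest. Then
$$\sum_{j\ge0}\frac{|E\cap B(x,2^{j+2}r)|}{4^jr^2}\le\sum_{j\ge0}\frac\pi{4^j}+\int_{E\setminus B(x,r)}\ \sum_{j\ge0:\ 2^{j+2}r>|y-x|}\frac1{4^jr^2}\,dA(y)\le C+C\,T(x,r).$$
The inner sum is geometric and is at most $\frac43$ times its first term, which is less than $16/|y-x|^2$.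

**Step 6: integrate in $\lambda$.** We have shown $|u'(\lambda)|\le C_1(1+T(x,r))$ for all $\lambda\in[0,k]$, with a right side not depending on $\lambda$. Since $u(0)=\log r$, the mean value theorem gives (4). Finally, the point of $h(\overline{B(x,r)})$ farthest from $h(x)$ lies on the boundary $h(\partial B(x,r))$, where (4) applies. $\square$

## 5. Dyadic covers with a packing condition

Now the second half of the plan begins. Dyadic squares are half-open, $l(Q)$ is the side of $Q$, $c_Q$ its center, and $\lambda Q$ the concentric dilate. Two dyadic squares are disjoint or nested. Fix a gauge $\varphi$ of type $(A,b)$.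

A nearly optimal cover should not spend more inside a square $Q$ than the price $\varphi(l(Q))$ of $Q$ itself; otherwise use $Q$. The next lemma enforces this at all scales at once.

**Lemma 6.** Let $E\neq\emptyset$ be compact and $\varepsilon>0$. There is a finite family $\mathcal P$ of disjoint dyadic squares covering $E$ with

(a) $\sum_{P\in\mathcal P}\varphi(l(P))\le64A(\mathcal M^\varphi(E)+\varepsilon)$;

(b) $\sum_{P\in\mathcal P,\,P\subset Q}\varphi(l(P))\le4\varphi(l(Q))$ for every dyadic square $Q$;

(c) $\sum\{\varphi(l(P)):P\in\mathcal P,\ l(P)\le r,\ |c_P-c|\le r\}\le\Theta\varphi(r)$ for all $c\in\mathbb C$, $r>0$, where $\Theta=144A$.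

**Proof.** **Step 1: from disks to finitely many dyadic squares.** Cover $E$ by disks of diameters $\delta_i>0$ with $\sum\varphi(\delta_i)\le\mathcal M^\varphi(E)+\varepsilon$. Replace each by the concentric open disk of diameter $2\delta_i$ and take a finite subcover. Let $\ell$ be the dyadic length with $2\delta_i\le\ell<4\delta_i$. An open interval of length at most $\ell$ meets at most two dyadic intervals of length $\ell$, so the $i$-th disk meets at most $4$ dyadic squares of side $\ell$. For these $\varphi(\ell)\le\varphi(4\delta_i)\le16A\varphi(\delta_i)$. Among all these squares keep those meeting $E$, and then the maximal ones. This gives a finite disjoint family $\mathcal D$ covering $E$, with $\sum_{\mathcal D}\varphi(l(D))\le64A(\mathcal M^\varphi(E)+\varepsilon)$.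

**Step 2: replace overspending groups by one square.** Let $L$ be dyadic, at least all sides in $\mathcal D$ and at least $\operatorname{diam}E$. A closed interval of length at most $L$ meets at most two half-open dyadic intervals of length $L$. So $E$ meets at most $4$ dyadic squares of side $L$, and these contain all $D\in\mathcal D$, as each $D$ meets $E$. Let $\mathcal Q$ be the set of dyadic $Q$ with $l(Q)\le L$ that contain some $D\in\mathcal D$ and satisfy $\sum_{D\subset Q}\varphi(l(D))\ge\varphi(l(Q))$. It is finite, and $\mathcal D\subset\mathcal Q$. Let $\mathcal P$ be the set of maximal elements of $\mathcal Q$. It is finite and disjoint, and it covers $E$. Moreover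
$$\sum_{P\in\mathcal P}\varphi(l(P))\le\sum_{P\in\mathcal P}\ \sum_{D\subset P}\varphi(l(D))\le\sum_{D\in\mathcal D}\varphi(l(D)),$$
which gives (a).

**Step 3: proof of (b).** Let $l(Q)\le L$. If $Q\in\mathcal Q$, then $Q\subset P$ for some $P\in\mathcal P$, and by disjointness the only possible element of $\mathcal P$ inside $Q$ is $P=Q$; the sum is at most $\varphi(l(Q))$. If $Q\notin\mathcal Q$ contains an element of $\mathcal P$, then it contains some $D$. So its failure to be in $\mathcal Q$ means
$$\sum_{P\subset Q}\varphi(l(P))\le\sum_{D\subset Q}\varphi(l(D))<\varphi(l(Q)).$$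
If $Q$ contains no element of $\mathcal P$, the sum is $0$. Thus the sum is at most $\varphi(l(Q))$ whenever $l(Q)\le L$. If $l(Q)>L$, all $P\in\mathcal P$ lie in at most $4$ squares of side $L$, so the sum is at most $4\varphi(L)\le4\varphi(l(Q))$.

**Step 4: proof of (c).** Let $2^{m-1}<r\le2^m$. Each $P$ in the sum has $l(P)\le2^m$, so it lies in the dyadic square of side $2^m$ containing $c_P$, and this square meets $\overline{B(c,r)}$. A closed interval of length at most $2\cdot2^m$ meets at most three dyadic intervals of length $2^m$, so there are at most $9$ such squares. By (b) the sum is at most $36\varphi(2^m)\le36\varphi(2r)\le144A\varphi(r)$. $\square$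

## 6. Exponential integrability of $\tau$ along the cover

Fix $\mathcal P$ as in Lemma 6. Write $l_P=l(P)$, $m_P=\varphi(l_P)$, and $m(\mathcal P')=\sum_{P\in\mathcal P'}m_P$ for $\mathcal P'\subset\mathcal P$; this is a measure on the finite set $\mathcal P$. For $R,P\in\mathcal P$ put
$$\Delta(R,P)=\max(|c_R-c_P|,l_R,l_P),\qquad\tau_R=\sum_{P\in\mathcal P}\frac{l_P^2}{\Delta(R,P)^2}.$$
Each $P$ has area $l_P^2$, so $\tau_R$ is a discrete version of $T$ near $R$, with all distances truncated at the sizes of the squares.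

If $\tau_R$ were bounded, Lemma 5 would finish the proof at once. A packing bound does not give this.

**Example C.** Let $\varphi(t)=t^d$, $0<d<2$, $R=[0,2^{-n})^2$, and for $1\le j\le n$ let $P_j=[2\cdot2^{-j},3\cdot2^{-j})\times[0,2^{-j})$. These dyadic squares are disjoint. The squares of side at most $r$ have total weight at most $r^d+r^d/(1-2^{-d})$, so a packing bound as in Lemma 6(c) holds with a constant independent of $n$. The two coordinates of $c_{P_j}-c_R$ are at most $2.5\cdot2^{-j}$ and $0.5\cdot2^{-j}$ in modulus, and the first is at least $2\cdot2^{-j}$. So $\frac17\le l_{P_j}^2/\Delta(R,P_j)^2\le\frac14$ and, with the term $P=R$ equal to $1$,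
$$\tfrac n7\le\tau_R\le1+\tfrac n4 .$$
Thus $\tau_R$ is unbounded. But $m_R=2^{-nd}$ is tiny, and $m_Re^{\theta\tau_R}\le e^\theta2^{-nd}e^{\theta n/4}$ stays bounded as soon as $\theta\le4d\log2$.

So large $\tau$ should carry little weight. The precise form of this is exponential integrability with a small exponent, and the small exponent is affordable because Lemma 2 lets us take $k$ small.

**Lemma 7.** There is $\Gamma=\Gamma(A,b)\ge1$ with $\sum_Rm_R\tau_R^q\le(\Gamma q)^qm(\mathcal P)$ for all integers $q\ge1$. Consequently $\sum_Rm_Re^{\theta\tau_R}\le2m(\mathcal P)$ if $0\le\theta\le1/(2e\Gamma)$.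

The operator $f\mapsto\sum_Rm_Rf_R\Delta(R,P)^{-2}$ is controlled by a maximal function. The maximal function is bounded on $L^{q'}$, $q'=\frac q{q-1}$, with norm $O(q)$. By duality, $\tau$ has $L^q$ norm $O(q)$, which is exponential integrability.

**Proof.** For $P\in\mathcal P$ and $r\ge l_P$ put $\mathcal B(P,r)=\{R\in\mathcal P:\Delta(R,P)\le r\}$. By Lemma 6(c), $m(\mathcal B(P,r))\le\Theta\varphi(r)$. For $f\ge0$ on $\mathcal P$ let
$$Nf(P)=\sup_{r\ge l_P}\frac1{\varphi(r)}\sum_{R\in\mathcal B(P,r)}m_Rf_R .$$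
Then $N(f+g)\le Nf+Ng$ for $f,g\ge0$, and $\|Nf\|_\infty\le\Theta\|f\|_\infty$.

**Step 1: weak type bound, by a Vitali selection.** Let $s>0$. For each $P$ with $Nf(P)>s$ choose $r_P\ge l_P$ with $\sum_{\mathcal B(P,r_P)}m_Rf_R>s\varphi(r_P)$. From these finitely many sets select greedily, in order of decreasing $r_P$, disjoint sets $\mathcal B(P_i,r_i)$. Each $\mathcal B(P,r_P)$ meets some selected $\mathcal B(P_i,r_i)$ with $r_i\ge r_P$. Comparing both centers with that of a common element gives $|c_P-c_{P_i}|\le r_P+r_i\le2r_i$. Also $l_P\le r_P\le r_i$ and $l_{P_i}\le r_i$, so $P\in\mathcal B(P_i,2r_i)$. Hence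
$$m\{Nf>s\}\le\sum_i\Theta\varphi(2r_i)\le4A\Theta\sum_i\varphi(r_i)\le\frac{4A\Theta}s\sum_Rm_Rf_R .$$

**Step 2: strong type bound, tracking the constant.** Let $q\ge2$, $q'=\frac q{q-1}$. Since $N(f\chi_{\{f\le s/(2\Theta)\}})\le\frac s2$, Step 1 gives
$$m\{Nf>s\}\le m\big\{N(f\chi_{\{f>s/(2\Theta)\}})>\tfrac s2\big\}\le\frac{8A\Theta}s\sum_{f_R>s/(2\Theta)}m_Rf_R .$$
Therefore
$$\sum_Pm_P(Nf(P))^{q'}=q'\int_0^\infty s^{q'-1}m\{Nf>s\}\,ds\le8A\Theta q'\sum_Rm_Rf_R\int_0^{2\Theta f_R}s^{q'-2}ds=4A\frac{q'}{q'-1}(2\Theta)^{q'}\sum_Rm_Rf_R^{q'} .$$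
Here $\frac{q'}{q'-1}=q$ and $(4Aq)^{1/q'}\le4Aq$, so $\|Nf\|_{L^{q'}(m)}\le8A\Theta q\,\|f\|_{L^{q'}(m)}$.

**Step 3: bound the kernel $\Delta^{-2}$ by $N$; here $b<2$ is used.** Since $\Delta(R,P)\ge l_P$, we split according to $2^jl_P\le\Delta(R,P)<2^{j+1}l_P$:
$$\sum_R\frac{m_Rf_R}{\Delta(R,P)^2}\le\sum_{j\ge0}\frac{\varphi(2^{j+1}l_P)}{(2^jl_P)^2}Nf(P)\le A_b\,\frac{m_P}{l_P^2}\,Nf(P),\qquad A_b=\frac{4A}{1-2^{b-2}},$$
because $\varphi(2^{j+1}l_P)\le A2^{(j+1)b}\varphi(l_P)\le4A\,2^{jb}m_P$. Multiply by $l_P^2$ and sum over $P$. By the definition of $\tau_R$,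
$$\sum_Rm_Rf_R\tau_R\le A_b\sum_Pm_PNf(P). \tag{5}$$

**Step 4: duality.** Put $\Gamma=8A\Theta A_b\ge1$. For $q\ge2$, Hölder and Step 2 bound the right side of (5) by $A_bm(\mathcal P)^{1/q}\|Nf\|_{L^{q'}(m)}\le\Gamma q\,m(\mathcal P)^{1/q}\|f\|_{L^{q'}(m)}$. Take $f=\tau^{q-1}$. Since $(q-1)q'=q$, this reads
$$\|\tau\|_{L^q(m)}^q\le\Gamma q\,m(\mathcal P)^{1/q}\|\tau\|_{L^q(m)}^{q/q'},$$
and $q-q/q'=1$ gives $\|\tau\|_{L^q(m)}\le\Gamma q\,m(\mathcal P)^{1/q}$, as claimed. For $q=1$ take $f=1$ in (5): $\sum m_R\tau_R\le A_b\Theta m(\mathcal P)\le\Gamma m(\mathcal P)$.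

**Step 5: sum the exponential series.** Since $q^q/q!\le e^q$,
$$\sum_Rm_Re^{\theta\tau_R}\le m(\mathcal P)\Big(1+\sum_{q\ge1}\frac{(\theta\Gamma q)^q}{q!}\Big)\le m(\mathcal P)\sum_{q\ge0}(e\theta\Gamma)^q\le2m(\mathcal P).\qquad\square$$

The hypothesis $b<2$ cannot be dropped from Lemma 7. Let $\varphi(t)=t^2$ and let $\mathcal P$ be the $N^2$ squares of side $1/N$, $N=2^M$, in the unit square. These satisfy a packing bound as in Lemma 6(c), by comparing areas. From any $R$ one can move up to $N/2$ squares in one horizontal and in one vertical direction. For $2^{j+1}\le N/2$ there are $3\cdot4^j$ offsets in that quadrant with larger coordinate in $[2^j,2^{j+1})$. Each contributes at least $N^{-2}\cdot N^2/(2\cdot4^{j+1})=\frac1{8\cdot4^j}$. So $\tau_R\ge\frac38(M-1)$ for every $R$, and even the average of $\tau$ is unbounded. This is why area had to be treated separately.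

## 7. Squares separated from all larger squares

It remains to compare $T$ with $\tau$. For a badly placed square the comparison fails. Let $P=[0,1)^2$ and $R=[-\delta,0)\times[0,\delta)$ with $\delta=2^{-n}<\frac1{10}$, and suppose $E\supset P$. The points $c_R+\rho e^{i\alpha}$, $0\le\alpha\le\frac\pi4$, $5\delta\le\rho\le\frac12$, lie in $P$. So $T(c_R,5l_R)\ge\frac\pi4\log\frac1{10\delta}$, whereas $P$ contributes at most $1$ to $\tau_R$. The remedy is to drop such an $R$: a fixed dilate of the larger neighbor covers it.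

**Lemma 8.** Let $\mathcal R$ be the set of $R\in\mathcal P$ such that $R\cap3P=\emptyset$ for all $P\in\mathcal P$ with $l_P>l_R$. Then

(i) $E\subset\bigcup_{R\in\mathcal R}B(c_R,5l_R)$;

(ii) for $R\in\mathcal R$, $T(c_R,5l_R)\le3\tau_R$.

**Proof.** **Step 1: (i), by climbing to larger squares.** Let $P_0\in\mathcal P$. As long as $P_i\notin\mathcal R$ choose $P_{i+1}\in\mathcal P$ with $l_{P_{i+1}}>l_{P_i}$, hence $l_{P_{i+1}}\ge2l_{P_i}$, and $P_i\cap3P_{i+1}\ne\emptyset$. The sides increase and $\mathcal P$ is finite, so the process stops at some $P_m\in\mathcal R$. If $m=0$, clearly $P_0\subset B(c_{P_0},5l_{P_0})$. If $m\ge1$, start at any point of $P_0$, go through points of $P_i\cap3P_{i+1}$, $i=0,\dots,m-1$, and end at $c_{P_m}$. In the $\ell^\infty$ metric the first step has length at most $l_{P_0}$. A step from a point of $3P_i$ to a point of $P_i$ has length at most $2l_{P_i}$. The last step, from a point of $3P_m$ to its center, has length at most $\frac32l_{P_m}$. Since $l_{P_i}\le2^{-(m-i)}l_{P_m}$, the total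 is at most
$$l_{P_0}+2\sum_{i=1}^{m-1}l_{P_i}+\tfrac32l_{P_m}\le\big(2^{-m}+2(1-2^{-(m-1)})\big)l_{P_m}+\tfrac32l_{P_m}\le\tfrac72l_{P_m}.$$
The Euclidean distance is then at most $\frac72\sqrt2\,l_{P_m}<5l_{P_m}$. So $P_0\subset B(c_{P_m},5l_{P_m})$. Since $\mathcal P$ covers $E$, (i) follows.

**Step 2: (ii), by comparing distances square by square.** Let $R\in\mathcal R$ and $y\in P\in\mathcal P$ with $|y-c_R|\ge5l_R$. If $l_P>l_R$, then $c_R\in R$ gives $c_R\notin3P$, so $|y-c_R|\ge l_P=\max(l_P,l_R)$. If $l_P\le l_R$, then $|y-c_R|\ge5l_R\ge\max(l_P,l_R)$. In both cases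
$$|c_R-c_P|\le|y-c_R|+\frac{l_P}{\sqrt2}\le\Big(1+\frac1{\sqrt2}\Big)|y-c_R|.$$
So $\Delta(R,P)\le(1+\frac1{\sqrt2})|y-c_R|$. As $(1+\frac1{\sqrt2})^2=\frac32+\sqrt2<3$, we get $|y-c_R|^{-2}\le3\Delta(R,P)^{-2}$. Integrating over $y\in P$ gives at most $3l_P^2/\Delta(R,P)^2$, and summing over $P$, which cover $E$, gives (ii). $\square$

## 8. Small dilatation, then all $K$

**Proposition 9.** Let $\varphi$ be a gauge of type $(A,b)$, $b<2$, and $k_\varphi=\min\{\frac13,\frac1{12eC_1\Gamma}\}$. If $h$ is principal, conformal off the compact set $E$, with coefficient bounded by $k\le k_\varphi$, then $\mathcal M^\varphi(h(E))\le C_2\mathcal M^\varphi(E)$ with $C_2=C_2(A)\ge1$.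

**Proof.** Let $\varepsilon>0$ and take $\mathcal P$, $\mathcal R$ as in Lemmas 6 and 8. By Lemma 8(i) the sets $h(B(c_R,5l_R))$, $R\in\mathcal R$, cover $h(E)$. By Lemmas 5 and 8(ii) every point of $h(B(c_R,5l_R))$ is within $5l_Re^{X_R}$ of $h(c_R)$, where $X_R=C_1k(1+3\tau_R)$. So this set lies in a disk of diameter $20l_Re^{X_R}$. Since $b\le2$,
$$\varphi(20l_Re^{X_R})\le A(20e^{X_R})^b\varphi(l_R)\le400A\,e^{2X_R}m_R .$$
Now $e^{2X_R}=e^{2C_1k}e^{6C_1k\tau_R}$ and $6C_1k\le1/(2e\Gamma)$, so Lemma 7 applies with $\theta=6C_1k$. Together with Lemma 6(a),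
$$\mathcal M^\varphi(h(E))\le400A\,e^{2C_1k}\sum_{R\in\mathcal P}m_Re^{6C_1k\tau_R}\le800A\,e^{2C_1}m(\mathcal P)\le C_2(\mathcal M^\varphi(E)+\varepsilon),\qquad C_2=51200\,A^2e^{2C_1}.$$
Let $\varepsilon\to0$. $\square$

**Proof of Theorem 2.** **Step 1: upper bound, by iterating Proposition 9.** Let $n=\max(1,\lceil\log K/(2k_\varphi)\rceil)$ in Lemma 2. Each $h_j$ has coefficient at most $\frac{\log K}{2n}\le k_\varphi$ and is conformal off $E_{j-1}$. The constant in Proposition 9 does not depend on the compact set, so $\mathcal M^\varphi(E_j)\le C_2\mathcal M^\varphi(E_{j-1})$. As $n\le1+\frac{\log K}{2k_\varphi}$,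
$$\mathcal M^\varphi(h(E))\le C_2^n\mathcal M^\varphi(E)\le C_2K^p\mathcal M^\varphi(E),\qquad p=\frac{\log C_2}{2k_\varphi}.$$
Both $C_2$ and $p$ depend only on $A$ and $b$.

**Step 2: lower bound, by inversion.** The map $h^{-1}$ is principal, $K$-quasiconformal and conformal off the compact set $h(E)$. Step 1 for $h^{-1}$ and $h(E)$ gives $\mathcal M^\varphi(E)\le C_2K^p\mathcal M^\varphi(h(E))$. $\square$

**Proof of Theorem 1.** For $0<d<2$ take $\varphi(t)=t^d$ in Theorem 2. The case $d=2$ was proved in Section 1. $\square$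

## 9. The ellipse again: growth of the constant in $K$

Theorem 2 has constants that are powers of $K$. For $1<d\le2$ some polynomial growth is forced, as Example B shows. There $h(E)=\overline{\mathbb D}$ and $\mathcal M^d(\overline{\mathbb D})=2^d$. Put $\epsilon=1-b=\frac2{K+1}<1$. The ellipse lies in $[-2,2]\times[-\epsilon,\epsilon]$. This rectangle is covered by at most $\frac2\epsilon+1\le\frac3\epsilon$ squares of side $2\epsilon$, hence by as many disks of diameter $3\epsilon>2\sqrt2\,\epsilon$. So $\mathcal M^d(E)\le\frac3\epsilon(3\epsilon)^d\le27\epsilon^{d-1}$, and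
$$\frac{\mathcal M^d(h(E))}{\mathcal M^d(E)}\ge\frac{2^d}{27}\,\epsilon^{1-d}=\frac{2^d}{27}\Big(\frac{K+1}2\Big)^{d-1}\ge c\,K^{d-1}$$
with $c>0$ universal. Every $K>1$ occurs, since $K=\frac{1+b}{1-b}$.
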